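\title{Uniform weak RC-positivity implies uniform RC-positivity}

\begin{abstract}
A holomorphic vector bundle $E$ is uniformly RC-positive if it has a Hermitian metric whose curvature, at each point, is positive definite in some tangent direction. It is uniformly weakly RC-positive if the analogous condition holds for a metric on the line bundle $\mathcal O_{P(E^*)}(1)$. We prove that the two notions coincide on every compact complex manifold. Both are equivalent to the existence of Hermitian metrics $g$ on the manifold and $H$ on $E$ such that the trace $\operatorname{tr}_g\Theta^H$ of the curvature is positive definite. The passage from the line bundle to such a pair $(g,H)$ averages the Hermitian--Yang--Mills flow in time. The passage from the trace to a single direction uses a rapidly oscillating correction of $H$ that is small in $C^1$.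
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a compact complex manifold of dimension $n\ge1$, $E\to X$ is a holomorphic vector bundle of rank $r\ge1$, and all metrics are $C^\infty$. We write $T_xX$ for the holomorphic tangent space and $z_1,\dots,z_n$ for local holomorphic coordinates. If $\alpha=\sum\alpha_{j\bar k}\,dz_j\wedge d\bar z_k$ is a $(1,1)$-form with values in the scalars or in a bundle, and $v=\sum v_j\,\partial/\partial z_j$, $w=\sum w_j\,\partial/\partial z_j$, we put $\alpha(v,\bar w)=\sum_{j,k}\alpha_{j\bar k}v_j\bar w_k$; this does not depend on the coordinates.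

\subsection{Two positivity conditions}

Let $H$ be a Hermitian metric on $E$ with Chern curvature $\Theta^H$. For $v\in T_xX$ the endomorphism $\Theta^H(v,\bar v)$ of $E_x$ is $H$-self-adjoint, and the real number $H(\Theta^H(v,\bar v)u,u)$ is the curvature in the base direction $v$ and the fiber direction $u$. The metric is \emph{Griffiths positive} if this number is positive for all $u\ne0$ and $v\ne0$. It is \emph{RC-positive} if for each $x$ and each $0\ne u\in E_x$ the number is positive for some $v$, which may depend on $u$. The notion studied here lies between these two.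

\begin{definition}\label{def:strong}
The metric $H$ is \emph{uniformly RC-positive} if for every $x\in X$ there is a nonzero $v\in T_xX$ such that $H(\Theta^H(v,\bar v)u,u)>0$ for every nonzero $u\in E_x$. The bundle $E$ is uniformly RC-positive if it admits such a metric.
\end{definition}

One direction must serve all of $E_x$ at once. On the other hand, no continuity of $v$ in $x$ is required.

Let $\pi:P(E^*)\to X$ be the bundle whose fiber over $x$ is the set of complex lines $[\zeta]$, $0\ne\zeta\in E^*_x$. Let $\mathcal O(-1)\subset\pi^*E^*$ be the tautological line bundle, with fiber $\mathbb C\zeta$ at $[\zeta]$, and let $\mathcal O(1)=\mathcal O_{P(E^*)}(1)$ be its dual. Then $\mathcal O(1)$ is a quotient of $\pi^*E$, and $\pi_*\mathcal O(1)=E$. A \emph{lift} of $v\in T_xX$ at a point $p\in\pi^{-1}(x)$ is a vector $\tilde v\in T_pP(E^*)$ with $\pi_*\tilde v=v$.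

\begin{definition}\label{def:weak}
The bundle $E$ is \emph{uniformly weakly RC-positive} if $\mathcal O(1)$ has a metric $h$ whose curvature $\Theta$ is positive on every fiber $P(E^*_x)$ and has the following property: for every $x\in X$ there is a nonzero $v\in T_xX$ such that $\Theta(\tilde v,\overline{\tilde v})>0$ for every $p\in P(E_x^*)$ and every lift $\tilde v$ of $v$ at $p$.
\end{definition}

To compare the definitions, call a smooth function $F:E^*\setminus0\to(0,\infty)$ a \emph{Finsler metric} on $E^*$ if $F(a\zeta)=|a|^2F(\zeta)$ for all $a\in\mathbb C^*$; no convexity is assumed. A metric $h$ on $\mathcal O(1)$ is the same thing as a Finsler metric on $E^*$: the value $F(\zeta)$ is the squared length of $\zeta$, for the dual metric $h^*$, in the line $\mathbb C\zeta=\mathcal O(-1)_{[\zeta]}$. Hermitian metrics on $E$ correspond to those $F$ that are Hermitian forms on each fiber. Thus Definition~\ref{def:weak} is the Finsler version of Definition~\ref{def:strong}, and it allows far more metrics. The following facts are known.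
\begin{itemize}
\item[(a)] Uniform RC-positivity implies uniform weak RC-positivity.
\item[(b)] If $E$ is uniformly weakly RC-positive and $X$ is K\"ahler, then $S^kE\otimes\det E$ is uniformly RC-positive for every $k\ge0$.
\item[(c)] Under the same hypotheses, $S^kE$ is uniformly RC-positive for all sufficiently large $k$.
\end{itemize}
The problem, posed in \cite{Wu}, is the converse of (a): \emph{if $E$ is uniformly weakly RC-positive, is $E$ uniformly RC-positive?}

For $r=1$ we have $P(E^*)=X$ and $\mathcal O(1)=E$, and both conditions say that the curvature form has a positive direction at each point. For $n=1$ the direction $v$ is unique up to scale, so uniform RC-positivity is Griffiths positivity. Moreover every tangent vector of $P(E^*)$ is then vertical or a multiple of a lift of $v$, so the weak condition says that $\Theta$ is positive definite on $P(E^*)$. Already on a curve, then, the problem is to replace a Finsler metric by a Hermitian one without losing positivity. The case $r=1$ and the facts (b), (c), which reach bundles close to $E$, suggest a positive answer; what is missing is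 a construction of a metric on $E$ itself.

\subsection{Results}

\begin{theorem}\label{thm:main}
If $E$ is uniformly weakly RC-positive over a compact complex manifold $X$, then $E$ is uniformly RC-positive.
\end{theorem}

The proof goes through an intermediate condition in which the single direction $v$ is replaced by an average over directions. For a Hermitian metric $g$ on $X$ and a $(1,1)$-form $\alpha$, let $\operatorname{tr}_g\alpha=\sum_a\alpha(e_a,\bar e_a)$, where $(e_a)$ is any $g$-unitary basis of $T_xX$. The endomorphism $\operatorname{tr}_g\Theta^H$ is $H$-self-adjoint, and $\operatorname{tr}_g\Theta^H>0$ means that it is positive definite at every point.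

\begin{theorem}\label{thm:equiv}
For $E$ of rank $r$ over a compact complex manifold $X$ the following are equivalent.
\begin{itemize}
\item[(i)] $E$ is uniformly RC-positive.
\item[(ii)] $E$ is uniformly weakly RC-positive.
\item[(iii)] There are Hermitian metrics $g$ on $X$ and $H$ on $E$ with $\operatorname{tr}_g\Theta^H>0$.
\item[(iv)] There are a Hermitian metric $g$ on $X$, a constant $c>0$ and a Finsler metric $F$ on $E^*$ with $\operatorname{tr}_g\partial\bar\partial\log F(s)\ge c$ for every nowhere-zero local holomorphic section $s$ of $E^*$.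
\item[(v)] There is a metric $H$ on $E$ such that $H^{\oplus r}$ on $E^{\oplus r}$ is RC-positive: for every $x$ and every $(u_1,\dots,u_r)\ne0$ in $E_x^{\oplus r}$ there is $v\in T_xX$ with $\sum_iH(\Theta^H(v,\bar v)u_i,u_i)>0$.
\item[(vi)] $S^kE$ is uniformly RC-positive for some $k\ge1$.
\item[(vii)] $S^kE$ is uniformly RC-positive for every $k\ge1$.
\end{itemize}
Moreover, if $n\ge2$ and $\operatorname{tr}_g\Theta^H>0$, then every $C^1$-neighborhood of $H$ contains a uniformly RC-positive metric.
\end{theorem}

\begin{corollary}\label{cor:functors}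
If $E$ is uniformly weakly RC-positive over a compact complex manifold, then the following bundles are uniformly RC-positive: $S^kE$ for $k\ge1$, $S^kE\otimes\det E$ for $k\ge0$, $E^{\otimes k}$ for $k\ge1$, $\Lambda^pE$ for $1\le p\le r$, and all nonzero quotient bundles of $E$.
\end{corollary}

In particular the K\"ahler hypothesis in (b) and (c), the twist by $\det E$ in (b) for $k\ge1$, and the restriction to large $k$ in (c) are unnecessary. Facts (b) and (c) are not used below.

Theorem~\ref{thm:main} is the chain (ii)$\Rightarrow$(iv)$\Rightarrow$(iii)$\Rightarrow$(i). The first implication (Section~\ref{sec:finsler}) patches the pointwise directions $v$ into a metric $g$. The second (Section~\ref{sec:average}) replaces the Finsler metric by a Hermitian one. The third (Section~\ref{sec:osc}) recovers a single direction from the trace. Sections~\ref{sec:average} and~\ref{sec:osc} contain the two main ideas, and each begins with a model that can be worked by hand. Section~\ref{sec:rest} proves the remaining equivalences and the corollary. Section~\ref{sec:flow} proves the long-time existence of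 the flow used in Section~\ref{sec:average}.

\section{Curvature formulas and traces}\label{sec:prelim}

\subsection{The Chern connection}

Let $G$ be a Hermitian metric on a holomorphic bundle, linear in the first argument. Its Chern connection $D$ is the unique connection compatible with $G$ whose $(0,1)$-part is $\bar\partial$. Write $D_j$ for the covariant derivative along $\partial/\partial z_j$, and let $\partial_{\bar k}$ act on the coefficients of a section in a holomorphic frame. Compatibility means
\[
\partial_jG(s,s')=G(D_js,s')+G(s,\partial_{\bar j}s'),\qquad \partial_{\bar k}G(s,s')=G(\partial_{\bar k}s,s')+G(s,D_ks').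
\]
The curvature $\Theta^G=D^2=\sum\Theta_{j\bar k}\,dz_j\wedge d\bar z_k$ has type $(1,1)$, and $\Theta_{j\bar k}s=-\partial_{\bar k}D_js$ for holomorphic $s$. For holomorphic $s,s'$, applying $\partial_j$ and then $\partial_{\bar k}$ gives
\begin{equation}\label{eq:hess}
\partial_j\partial_{\bar k}G(s,s')=G(D_js,D_ks')-G(\Theta_{j\bar k}s,s').
\end{equation}
Differentiating in the other order gives $G(s,\Theta_{k\bar j}s')$ in place of the last term. Hence $\Theta_{j\bar k}^*=\Theta_{k\bar j}$, that is, $\Theta(v,\bar w)^*=\Theta(w,\bar v)$.

\emph{Matrices.} In a holomorphic frame $(e_\alpha)$ we denote the matrix $(G(e_\alpha,e_\beta))$ again by $G$, and we let $R_{j\bar k}=R^G_{j\bar k}$ be the matrix $(G(\Theta_{j\bar k}e_\alpha,e_\beta))$. Thus $\Theta(v,\bar v)$ is positive definite exactly when the Hermitian matrix $R(v,\bar v)=\sum R_{j\bar k}v_j\bar v_k$ is. If $D_je_\alpha=\sum_\gamma(\theta_j)_{\alpha\gamma}e_\gamma$, compatibility gives $\partial_jG=\theta_jG$, and the matrix of $G(D_je_\alpha,D_ke_\beta)$ is $\theta_jG\theta_k^*=(\partial_jG)G^{-1}(\partial_{\bar k}G)$. So \eqref{eq:hess}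 reads
\begin{equation}\label{eq:matrix}
R_{j\bar k}=-\partial_j\partial_{\bar k}G+(\partial_jG)G^{-1}(\partial_{\bar k}G).
\end{equation}
In rank one, dividing by $G$ gives $\Theta=-\partial\bar\partial\log G$. The second derivatives of the metric enter \eqref{eq:matrix} linearly. Therefore, on a compact subset of a chart, if $P$ is a Hermitian-matrix-valued function with $\|P\|_{C^1}$ small, then
\begin{equation}\label{eq:perturb}
R^{G-P}_{j\bar k}=R^G_{j\bar k}+\partial_j\partial_{\bar k}P+O(\|P\|_{C^1}),
\end{equation}
where the smallness required and the constant depend only on bounds for $G$, $G^{-1}$ and $dG$. On $X$, $C^1$-norms are computed in finitely many charts with holomorphic frames, on compact subsets that cover $X$; different choices give equivalent norms.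

\emph{Normal sections.} Given $x_0$ and a vector $\zeta_0$ in the fiber over $x_0$, there is a local holomorphic section $s$ with $s(x_0)=\zeta_0$ and $Ds(x_0)=0$. Indeed, in coordinates centered at $x_0$ take $s=\sum_\alpha(a_\alpha+\sum_jb_{\alpha j}z_j)e_\alpha$ with $\zeta_0=\sum a_\alpha e_\alpha(x_0)$. Then $D_js(x_0)=\sum_\alpha b_{\alpha j}e_\alpha+\sum_\alpha a_\alpha D_je_\alpha$, and we solve for $b_{\alpha j}$. We call $s$ a \emph{$G$-normal section} through $\zeta_0$.

\emph{Logarithms.} Let $s$ be holomorphic and nowhere zero, $|s|^2=G(s,s)$ and $D_vs=\sum v_jD_js$. From $\partial_j|s|^2=G(D_js,s)$ and \eqref{eq:hess},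
\[
\partial\bar\partial\log|s|^2(v,\bar v)=\frac{|D_vs|^2|s|^2-|G(D_vs,s)|^2}{|s|^4}-\frac{G(\Theta(v,\bar v)s,s)}{|s|^2}.
\]
By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:log}
\partial\bar\partial\log|s|^2(v,\bar v)\ge-\frac{G(\Theta(v,\bar v)s,s)}{|s|^2},\qquad\text{with equality where }Ds=0.
\end{equation}

\emph{Duality.} Let $H$ be a metric on $E$. For $u\in E_x$ put $\zeta_u=H(\cdot,u)$; the map $u\mapsto\zeta_u$ is a conjugate-linear bijection $E_x\to E_x^*$. The dual metric $G$ on $E^*$ is given by $G(\xi,\zeta_u)=\xi(u)$, and every metric on $E^*$ is the dual of exactly one $H$. The Chern connection of $G$ is the dual connection, so $(\Theta^G_{j\bar k}\xi)(u)=-\xi(\Theta^H_{j\bar k}u)$. Taking $\xi=\zeta_u$,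
\begin{equation}\label{eq:dual}
G(\Theta^G_{j\bar k}\zeta_u,\zeta_u)=-H(\Theta^H_{j\bar k}u,u),\qquad G(\zeta_u,\zeta_u)=H(u,u).
\end{equation}

\subsection{Hermitian tensors}

A \emph{Hermitian tensor} at $x$ is an element $A=\sum A^{j\bar k}\,\partial_j\otimes\partial_{\bar k}$ of $T_xX\otimes\overline{T_xX}$ whose matrix $(A^{j\bar k})$ is Hermitian. It is positive (semi)definite if this matrix is. It pairs with $(1,1)$-forms, and with Hermitian forms on $T_xX$, by $\langle A,\alpha\rangle=\sum A^{j\bar k}\alpha_{j\bar k}$. For $A=v\otimes\bar v$ this is $\alpha(v,\bar v)$. For $A=g^{-1}:=\sum_ae_a\otimes\bar e_a$, with $(e_a)$ a $g$-unitary basis, it is $\operatorname{tr}_g\alpha=\sum g^{j\bar k}\alpha_{j\bar k}$. The tensor $g^{-1}$ is the metric dual to $g$ on the cotangent bundle, so every smooth positive definite field $A$ equals $g^{-1}$ for a unique Hermitian metric $g$.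

In this language, condition (i) asks for a rank-one tensor $A_x$ with $\langle A_x,\Theta^H\rangle>0$ at each point, and (iii) asks for a smooth positive definite field with the same property. The set of semidefinite $A$ with $\langle A,\Theta^H\rangle>0$ is convex, while its rank-one part is not. Convexity is what makes patching possible.

\begin{lemma}[Patching]\label{lem:patch}
Let $Y$ be a compact space, $q:Y\to X$ a continuous map, and $y\mapsto\beta_y$ a continuous family of Hermitian forms, $\beta_y$ on $T_{q(y)}X$. Suppose that for every $x\in X$ there is a positive semidefinite tensor $A_x$ at $x$ with $\langle A_x,\beta_y\rangle>0$ for all $y\in q^{-1}(x)$. Then there are a Hermitian metric $g$ on $X$ and $c>0$ with $\operatorname{tr}_g\beta_y\ge c$ for all $y\in Y$.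
\end{lemma}

\begin{proof}
Extend $A_x$ with constant coefficients to a closed coordinate ball $\overline B$ around $x$; it stays semidefinite. The set of $y\in q^{-1}(\overline B)$ with $\langle A_x,\beta_y\rangle\le0$ is compact, so its image in $X$ is compact, and it misses $x$. Hence $\langle A_x,\beta_y\rangle>0$ for all $y$ over some open neighborhood $U_x\subset B$ of $x$. Cover $X$ by finitely many such sets $U_i$, with tensor fields $A_i$, and let $(\chi_i)$ be a subordinate partition of unity. The field $A=\sum\chi_iA_i$ is smooth and semidefinite, and $y\mapsto\langle A,\beta_y\rangle$ is continuous and positive on $Y$, hence at least $2c$ for some $c>0$. Fix any metric $g_0$ on $X$ and $C>0$ with $\operatorname{tr}_{g_0}\beta_y\ge-C$ on $Y$. Then $A+(c/C)g_0^{-1}$ is positive definite, so it equals $g^{-1}$ for some $g$, and $\operatorname{tr}_g\beta_y\ge2c-c=c$.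
\end{proof}

For a metric $H$ on $E$, apply the lemma to the unit sphere bundle $Y$ of $(E,H)$ with $\beta_u(v,\bar v)=H(\Theta^H(v,\bar v)u,u)$. We obtain:
\begin{equation}\label{eq:patchH}
\begin{array}{c}
\text{if at each $x$ some semidefinite $A_x$ has $\langle A_x,\Theta^H\rangle>0$,}\\
\text{then $\operatorname{tr}_g\Theta^H>0$ for some $g$.}
\end{array}
\end{equation}
With $A_x=v\otimes\bar v$ this gives (i)$\Rightarrow$(iii) without changing $H$. The converse fails for a fixed metric at a fixed point.

\begin{example}\label{ex:thresholds}
On the trivial bundle of rank $2$ near $0\in\mathbb C^2$ let $H_{\alpha\beta}=(1+t|z|^2)\delta_{\alpha\beta}-z_\alpha\bar z_\beta$ with $t\in\mathbb R$. Since $H(0)=I$ and $dH(0)=0$, formula \eqref{eq:matrix} gives $R_{j\bar k}(0)=E_{jk}-t\delta_{jk}I$, with $E_{jk}$ the matrix units. Thus at the origin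
\[
H(\Theta(v,\bar v)u,u)=|u_1v_1+u_2v_2|^2-t|u|^2|v|^2,\qquad\sum A^{j\bar k}R_{j\bar k}=(A^{j\bar k})-t(\operatorname{tr}A)I .
\]
The last matrix is positive definite if and only if the smallest eigenvalue of $A$ exceeds $t\operatorname{tr}A$. A rank-one $A$ achieves this if and only if $t<0$, and some semidefinite $A$ achieves it if and only if $t<\frac12$. RC-positivity at the origin holds if and only if $t<1$, because the maximum of $|u_1v_1+u_2v_2|^2$ over unit $v$ is $|u|^2$. For $0<t<\frac12$ the Euclidean trace $(1-2t)I$ is positive, but for every unit $v$ the unit vector $u=(v_2,-v_1)$ gives the value $-t$. By \eqref{eq:perturb} the value stays negative under $C^2$-small changes of $H$. So (iii)$\Rightarrow$(i) requires, near such a point, a change of $H$ that is not small in $C^2$.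
\end{example}

\subsection{The operator $\Delta_g$}

On functions put $\Delta_gf=\operatorname{tr}_g\partial\bar\partial f=\sum g^{j\bar k}\partial_j\partial_{\bar k}f$. This operator maps real functions to real functions. In the real coordinates of a holomorphic chart it has the form $\sum a^{pq}(x)\partial_p\partial_q$ with $(a^{pq})$ positive definite, and it has no lower-order terms. In particular $\Delta_gf\le0$ at a local maximum of $f$. We use $\Delta_g$ only through this maximum principle and through interior estimates, and we never integrate by parts; this is why $g$ need not be K\"ahler.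

For a metric $G$ on $E^*$ put $K_G=\operatorname{tr}_g\Theta^G$. Taking the trace of \eqref{eq:hess} for a local holomorphic section $s$ of $E^*$,
\begin{equation}\label{eq:subh}
\Delta_gG(s,s)=\sum_a|D_{e_a}s|_G^2-G(K_Gs,s)\ge-G(K_Gs,s),
\end{equation}
with equality at $x_0$ if $s$ is $G$-normal at $x_0$. Together with \eqref{eq:dual} this proves the following criterion.

\begin{lemma}\label{lem:criterion}
Let $G$ be the metric on $E^*$ dual to $H$. Then $\operatorname{tr}_g\Theta^H>0$ if and only if $\Delta_gG(s,s)>0$ for every nowhere-zero local holomorphic section $s$ of $E^*$.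
\end{lemma}

The condition on the right is linear in $G$, so it is preserved by sums and integrals of metrics. This is the reason to work on $E^*$ rather than on $E$.

\section{Metrics on $\mathcal O(1)$ and Finsler metrics}\label{sec:finsler}

Let $h$ be a metric on $\mathcal O(1)$ with curvature $\Theta$, and let $F(\zeta)=|\zeta|^2_{h^*}$ be the corresponding Finsler metric. If $e$ is a local holomorphic frame of $\mathcal O(-1)$, then $\Theta=\partial\bar\partial\log|e|^2_{h^*}$, since the curvature of $h^*$ is $-\Theta$. Let $s$ be a nowhere-zero local holomorphic section of $E^*$ and $\sigma=[s]$ the induced section of $P(E^*)$. Locally $s=f\cdot(e\circ\sigma)$ with $f$ holomorphic and nowhere zero, so $\log F(s)=\log|f|^2+\sigma^*\log|e|^2_{h^*}$ and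
\begin{equation}\label{eq:pullback}
\partial\bar\partial\log F(s)(v,\bar v)=\Theta(\sigma_*v,\overline{\sigma_*v}).
\end{equation}
The vector $\sigma_*v$ is a lift of $v$. Conversely, if $v\ne0$, every lift of $v$ at $p=[\zeta]$ arises in this way. In a trivialization near $x=\pi(p)$ the lift is a pair $(v,w)$, where $w\in T_{[\zeta]}\mathbb P^{r-1}$ is the image of some $\xi\in\mathbb C^r$; take $s(z)=\zeta+\ell(z)\xi$ in coordinates centered at $x$, with $\ell$ linear and $\ell(v)=1$. So the lifts in Definition~\ref{def:weak} are the first-order data of holomorphic sections of $E^*$. This gives a short proof of fact (a).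

\begin{proposition}\label{prop:a}
Condition \textup{(i)} implies condition \textup{(ii)}.
\end{proposition}

\begin{proof}
Let $H$ be uniformly RC-positive, $G$ its dual, and $h$ the metric on $\mathcal O(1)$ with $F(\zeta)=G(\zeta,\zeta)$. Near a given point of a fiber $P(E_x^*)$, choose $G$-unitary coordinates on $E^*_x$ in which the point is $[1:0:\dots:0]$. With the frame $e=(1,w)$ the restriction of $\Theta$ to the fiber is $\partial\bar\partial\log(1+|w|^2)$, which is positive definite at $w=0$. Let $v$ be the direction at $x$ given by Definition~\ref{def:strong}, and write a lift as $\sigma_*v$ with $\sigma=[s]$. By \eqref{eq:pullback}, \eqref{eq:log} and \eqref{eq:dual}, $\Theta(\sigma_*v,\overline{\sigma_*v})\ge-G(\Theta^G(v,\bar v)s,s)/|s|^2>0$.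
\end{proof}

\begin{proposition}\label{prop:step1}
Condition \textup{(ii)} implies condition \textup{(iv)}.
\end{proposition}

\begin{proof}
Let $h$ be as in Definition~\ref{def:weak}. The lifts of $v$ at $p$ form an affine space, which is noncompact if $r\ge2$, so positivity on all lifts is not by itself an open condition. Positivity on the fibers repairs this, and it is used only here. Let $\mathcal V_p=\ker\pi_*\subset T_pP(E^*)$. Since $\Theta$ is positive definite on $\mathcal V_p$, the $\Theta$-orthogonal complement $\mathcal H_p$ of $\mathcal V_p$ satisfies $T_pP(E^*)=\mathcal V_p\oplus\mathcal H_p$ and depends smoothly on $p$. Each $v\in T_{\pi(p)}X$ has a unique lift $v^\sharp\in\mathcal H_p$, and any lift is $\tilde v=v^\sharp+w$ with $w\in\mathcal V_p$. Put $\mu_p(v,\bar v)=\Theta(v^\sharp,\overline{v^\sharp})$. This is a smooth family of Hermitian forms, and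
\[
\Theta(\tilde v,\overline{\tilde v})=\mu_p(v,\bar v)+\Theta(w,\bar w)\ge\mu_p(v,\bar v).
\]
By hypothesis, for each $x$ there is $v$ with $\mu_p(v,\bar v)>0$ for all $p\in\pi^{-1}(x)$. Lemma~\ref{lem:patch}, with $Y=P(E^*)$ and $A_x=v\otimes\bar v$, gives $g$ and $c>0$ with $\operatorname{tr}_g\mu_p\ge c$ for all $p$. For a nowhere-zero holomorphic $s$ and a $g$-unitary basis $(e_a)$, formula \eqref{eq:pullback} yields
\[
\operatorname{tr}_g\partial\bar\partial\log F(s)=\sum_a\Theta(\sigma_*e_a,\overline{\sigma_*e_a})\ge\sum_a\mu_{\sigma}(e_a,\bar e_a)\ge c.\qedhere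
\]
\end{proof}

\section{From a Finsler metric to a Hermitian metric}\label{sec:average}

Condition (iv) says that $\log F(s)$ is uniformly $\Delta_g$-subharmonic for all holomorphic $s$. By Lemma~\ref{lem:criterion}, condition (iii) asks for a \emph{Hermitian} $G$ with $G(s,s)$ strictly $\Delta_g$-subharmonic.

\subsection{A model: linear differential equations}

Let $B$ be a complex $r\times r$ matrix. Suppose that a smooth $F:\mathbb C^r\setminus0\to(0,\infty)$ with $F(a\zeta)=|a|^2F(\zeta)$ grows along the solutions of $\dot\zeta=B\zeta$, in the sense that $\frac{d}{d\tau}\log F(e^{\tau B}\zeta)\ge c>0$. We look for a Hermitian form that increases along solutions. Consider the family of Hermitian forms $G_\tau(\zeta,\zeta)=|e^{\tau B}\zeta|^2$. Its time derivative is its derivative along solutions: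
\[
\partial_\tau G_\tau(\zeta,\zeta)=\frac{d}{d\sigma}\Big|_{\sigma=0}G_\tau(e^{\sigma B}\zeta,e^{\sigma B}\zeta).
\]
Since $F$ is comparable to $|\cdot|^2$, the hypothesis gives $G_\tau\ge c'e^{c\tau}G_0$. Choose $T$ with $G_T>G_0$ and put $\hat G=\int_0^TG_\tau\,d\tau$. Then
\[
\frac{d}{d\sigma}\Big|_{\sigma=0}\hat G(e^{\sigma B}\zeta,e^{\sigma B}\zeta)=\int_0^T\partial_\tau G_\tau(\zeta,\zeta)\,d\tau=G_T(\zeta,\zeta)-G_0(\zeta,\zeta)>0 .
\]
The function $F$ serves only as a barrier that forces growth. The averaging cannot be dropped. The form $\partial_\tau G_\tau$ is $(B+B^*)$ evaluated at $e^{\tau B}\zeta$, so a single $G_\tau$ works only if $B+B^*>0$. This fails for $B=\left(\begin{smallmatrix}1&3\\0&1\end{smallmatrix}\right)$, although $\|e^{-\tau B}\|\le e^{-\tau}(1+3\tau)\to0$ and hence $G_T>G_0$ for large $T$.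

\subsection{The flow}

On $E^*$ the derivative along solutions is replaced by $\Delta_g$ along holomorphic sections. Many sections pass through a given $\zeta\in E^*_{x_0}$, and by \eqref{eq:subh} the smallest value of $\Delta_gG(s,s)$ at $x_0$ among them is $-G(K_G\zeta,\zeta)$. We take this worst case as the time derivative. Fix a Hermitian metric $G_0$ on $E^*$ and consider
\begin{equation}\label{eq:flow}
\partial_\tau G(\xi,\eta)=-G(K_G\xi,\eta),\qquad G(0)=G_0 .
\end{equation}
By \eqref{eq:subh}, a solution satisfies $\Delta_gG(\tau)(s,s)\ge\partial_\tau G(\tau)(s,s)$ for every local holomorphic section $s$.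

\begin{proposition}\label{prop:longtime}
For every Hermitian metric $g$ on $X$ and every $G_0$, the equation \eqref{eq:flow} has a smooth solution for all $\tau\in[0,\infty)$.
\end{proposition}

Equation \eqref{eq:flow} is the Hermitian--Yang--Mills flow. Proposition~\ref{prop:longtime} is due to Donaldson and Simpson in the K\"ahler case and to X.~Zhang in the Hermitian case. We give a proof in Section~\ref{sec:flow}.

\begin{lemma}[Growth]\label{lem:growth}
Let $g,c,F$ be as in \textup{(iv)} and let $G(\tau)$ solve \eqref{eq:flow}. Then $G(\tau)\ge c'e^{c\tau}G_0$ for some $c'>0$ and all $\tau\ge0$.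
\end{lemma}

\begin{proof}
Both $F$ and $G(\tau)$ are homogeneous of the same degree, so $f(\tau,[\zeta])=\log F(\zeta)-\log G(\tau)(\zeta,\zeta)$ is a smooth function on $[0,\infty)\times P(E^*)$. Fix $T'>0$ and $\delta>0$, and let $f_\delta=f+(c-\delta)\tau$. Suppose that the maximum of $f_\delta$ on the compact set $[0,T']\times P(E^*)$ is attained at $(\tau_0,[\zeta_0])$ with $\tau_0>0$, and let $x_0=\pi([\zeta_0])$. Then $\partial_\tau f_\delta\ge0$ at this point.

Write $G=G(\tau_0)$ and let $s$ be a $G$-normal section through $\zeta_0$; it is nowhere zero near $x_0$. The function $z\mapsto f(\tau_0,[s(z)])=\log F(s)-\log G(s,s)$ has a local maximum at $x_0$, so $\Delta_g\log F(s)\le\Delta_g\log G(s,s)$ there. By (iv), the equality case of \eqref{eq:log}, and \eqref{eq:flow}, at $x_0$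
\[
c\le\Delta_g\log F(s)\le\Delta_g\log G(s,s)=-\frac{G(K_G\zeta_0,\zeta_0)}{G(\zeta_0,\zeta_0)}=\partial_\tau\log G(\tau)(\zeta_0,\zeta_0)\Big|_{\tau=\tau_0}.
\]
Hence $\partial_\tau f\le-c$ and $\partial_\tau f_\delta\le-\delta<0$, a contradiction. So the maximum is attained only at $\tau=0$, and $f_\delta\le M:=\max f(0,\cdot)$. Letting $\delta\to0$, with $T'$ arbitrary, we get $F(\zeta)\le e^{M-c\tau}G(\tau)(\zeta,\zeta)$. Finally $F\ge bG_0$, where $b>0$ is the minimum of $F(\zeta)/G_0(\zeta,\zeta)$ on $P(E^*)$. Take $c'=be^{-M}$.
\end{proof}

The function $F$ was differentiated only along the section $s$ chosen by $G$. This is why (iv) must hold for all sections, and why no convexity of $F$ is needed.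

\begin{proposition}\label{prop:step2}
Let $g,c,F$ be as in \textup{(iv)}. Then $E$ has a Hermitian metric $H$ with $\operatorname{tr}_g\Theta^H>0$. In particular \textup{(iv)} implies \textup{(iii)}.
\end{proposition}

\begin{proof}
Choose $T$ with $c'e^{cT}>1$, so that $G(T)>G_0$, and set $\hat G=\int_0^TG(\tau)\,d\tau$, a smooth Hermitian metric on $E^*$. For a nowhere-zero local holomorphic section $s$ of $E^*$,
\[
\Delta_g\hat G(s,s)=\int_0^T\Delta_gG(\tau)(s,s)\,d\tau\ge\int_0^T\partial_\tau G(\tau)(s,s)\,d\tau=G(T)(s,s)-G_0(s,s)>0 .
\]
By Lemma~\ref{lem:criterion} the metric $H$ on $E$ dual to $\hat G$ has $\operatorname{tr}_g\Theta^H>0$.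
\end{proof}

\section{From the trace to a single direction}\label{sec:osc}

\begin{proposition}\label{prop:step3}
Suppose $\operatorname{tr}_g\Theta^H>0$. If $n=1$, then $H$ is uniformly RC-positive. If $n\ge2$, then every $C^1$-neighborhood of $H$ contains a uniformly RC-positive metric.
\end{proposition}

For $n=1$ we have $\operatorname{tr}_g\Theta^H=\Theta^H(e,\bar e)$ for a unit vector $e$, which is the required direction. From now on $n\ge2$. By Example~\ref{ex:thresholds} the curvature may have to change by an amount of order one. By \eqref{eq:perturb} a perturbation $P$ that is small in $C^1$ changes the curvature by $\partial\bar\partial P$, and $\partial\bar\partial P$ can be of order one if $P$ has amplitude $\lambda^{-2}$ and frequency $\lambda$.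

\subsection{A model: a ball in $\mathbb C^2$}\label{sub:model}

Let $H$ be a metric on a trivial bundle over a neighborhood of a closed ball in $\mathbb C^2$, let $g$ be the Euclidean metric, and assume $R_{1\bar1}+R_{2\bar2}>0$. For $v=(1,e^{i\vartheta})$,
\[
R(v,\bar v)=R_{1\bar1}+R_{2\bar2}+e^{-i\vartheta}R_{1\bar2}+e^{i\vartheta}R_{2\bar1}.
\]
The cross terms are the obstruction. They have mean zero in $\vartheta$, so if $\vartheta$ varies rapidly with the point, they are the second derivative of something small. Let $\varphi=z_1+\bar z_1$ and $\vartheta=\lambda\varphi$, and put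
\[
v_\lambda=(1,e^{i\lambda\varphi}),\qquad W_\lambda=e^{-i\lambda\varphi}R_{1\bar2}+e^{i\lambda\varphi}R_{2\bar1},\qquad P_\lambda=\lambda^{-2}W_\lambda .
\]
The matrix $W_\lambda$ is Hermitian because $R_{1\bar2}^*=R_{2\bar1}$. Each derivative $\partial_1$ or $\partial_{\bar1}$ falling on $e^{\pm i\lambda\varphi}$ produces the factor $\pm i\lambda$, while $\partial_2$ and $\partial_{\bar2}$ annihilate the exponentials. Hence $\|P_\lambda\|_{C^1}=O(\lambda^{-1})$ and $\partial_1\partial_{\bar1}P_\lambda=-W_\lambda+O(\lambda^{-1})$, and the other three $\partial_j\partial_{\bar k}P_\lambda$ are $O(\lambda^{-1})$. By \eqref{eq:perturb} the curvature matrices $R^\lambda$ of $H-P_\lambda$ satisfy $R^\lambda_{1\bar1}=R_{1\bar1}-W_\lambda+O(\lambda^{-1})$, and $R^\lambda_{j\bar k}=R_{j\bar k}+O(\lambda^{-1})$ otherwise. Therefore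
\[
R^\lambda(v_\lambda,\bar v_\lambda)=R(v_\lambda,\bar v_\lambda)-W_\lambda+O(\lambda^{-1})=R_{1\bar1}+R_{2\bar2}+O(\lambda^{-1})>0
\]
for large $\lambda$. In Example~\ref{ex:thresholds} with $t=\frac14$, at the origin $v_\lambda=(1,1)$; the indefinite matrix $R(v_\lambda,\bar v_\lambda)=\left(\begin{smallmatrix}1/2&1\\1&1/2\end{smallmatrix}\right)$ becomes $\frac12I+O(\lambda^{-1})$.

On a compact manifold two things change. First, there need not be a global unitary frame; we replace it by a redundant family of fields, each with its own frequency. Second, the phase $\varphi$ must satisfy $\partial\varphi\ne0$, and every real function on $X$ has critical points. We choose $\varphi$ with finitely many critical points and arrange beforehand that $H$ is Griffiths positive near them.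

\subsection{Griffiths positivity near a point}

\begin{lemma}\label{lem:griffiths}
Suppose $\operatorname{tr}_g\Theta^H>0$ and $p\in X$. By a change supported in any given neighborhood of $p$ and arbitrarily small in $C^1$, $H$ can be modified to a metric $\tilde H$ that has $\operatorname{tr}_g\Theta^{\tilde H}>0$ on $X$ and is Griffiths positive near $p$.
\end{lemma}

\begin{proof}
Take coordinates centered at $p$ with $g^{j\bar k}(0)=\delta_{jk}$, and a frame of $H$-normal sections through a unitary basis of $E_p$, so that $H(0)=I$ and $dH(0)=0$. Let $c_{jk}=R_{j\bar k}(0)$. Then $c_{jk}^*=c_{kj}$, and $\mathbf c=\sum_jc_{jj}$ is positive definite. We want to remove the trace-free part of the curvature at $p$. Put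
\[
Q(z)=\sum_{j,k}\Big(c_{jk}-\frac1n\delta_{jk}\mathbf c\Big)z_j\bar z_k .
\]
This is a Hermitian-matrix-valued function with constant $\partial_j\partial_{\bar k}Q=c_{jk}-\frac1n\delta_{jk}\mathbf c$, and $\sum_j\partial_j\partial_{\bar j}Q=0$.

We must cut $Q$ off without destroying the positivity of the trace. A cutoff function at the single scale $\rho$ has second derivatives of size $\rho^{-2}$, which against $Q=O(\rho^2)$ give an error of order one. A logarithmic cutoff spreads the transition over many scales. Fix a smooth $\kappa:\mathbb R\to[0,1]$ with $\kappa=1$ on $(-\infty,-1]$ and $\kappa=0$ on $[0,\infty)$. For small $\rho>0$ and $0<\eta\le1$ let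
\[
\psi(z)=\kappa\big(\eta\log(|z|/\rho)\big),\qquad\tilde H=H+\psi Q .
\]
Then $\psi=1$ for $|z|\le\rho e^{-1/\eta}$ and $\psi=0$ for $|z|\ge\rho$. The first and second derivatives of $\log|z|$ are $O(|z|^{-1})$ and $O(|z|^{-2})$, so those of $\psi$ are bounded by $C\eta/|z|$ and $C(\eta+\eta^2)/|z|^2\le2C\eta/|z|^2$, with $C$ independent of $\rho$ and $\eta$. Since $Q=O(|z|^2)$ and $dQ=O(|z|)$, we get $\|\psi Q\|_{C^1}=O(\rho)$ and
\[
\partial_j\partial_{\bar k}(\psi Q)=\psi\,\partial_j\partial_{\bar k}Q+\partial_j\psi\,\partial_{\bar k}Q+\partial_{\bar k}\psi\,\partial_jQ+Q\,\partial_j\partial_{\bar k}\psi=\psi\,\partial_j\partial_{\bar k}Q+O(\eta).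
\]
By \eqref{eq:perturb} with $P=-\psi Q$, and since $Q$ is trace-free and $g^{j\bar k}-\delta_{jk}=O(|z|)$, on $|z|\le\rho$ we have
\[
\sum g^{j\bar k}R^{\tilde H}_{j\bar k}-\sum g^{j\bar k}R_{j\bar k}=-\psi\sum(g^{j\bar k}-\delta_{jk})\,\partial_j\partial_{\bar k}Q+O(\eta)+O(\rho)=O(\rho)+O(\eta).
\]
The matrix $\sum g^{j\bar k}R_{j\bar k}$ has a positive lower bound on a fixed ball, and nothing changes outside $|z|<\rho$. So for small $\rho$ and $\eta$, $\tilde H$ is a metric with $\operatorname{tr}_g\Theta^{\tilde H}>0$ on $X$. Near $0$ we have $\tilde H=H+Q$, so $d\tilde H(0)=0$ and \eqref{eq:matrix} gives $R^{\tilde H}_{j\bar k}(0)=c_{jk}-\partial_j\partial_{\bar k}Q=\frac1n\delta_{jk}\mathbf c$. Thus $R^{\tilde H}(v,\bar v)=\frac1n|v|^2\mathbf c>0$ at $0$ for all $v\ne0$, and by compactness of the unit spheres in $u$ and $v$ this persists near $p$.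
\end{proof}

\subsection{Proof of Proposition~\ref{prop:step3} for $n\ge2$}

\emph{The phase.} Let $\varphi:X\to\mathbb R$ be a Morse function, that is, a smooth function with nondegenerate critical points. Such functions exist, and their critical points are isolated, hence finite in number. Apply Lemma~\ref{lem:griffiths} at each critical point, in pairwise disjoint neighborhoods. After this $C^1$-small change we may assume that $\operatorname{tr}_g\Theta^H>0$ on $X$ and that $H$ is Griffiths positive on an open set $V_0$ containing all critical points. Choose an open set $V_1$ containing the critical points and a compact set $L\subset V_0$ with $\overline{V_1}\subset\operatorname{int}L$. Choose a smooth $\chi:X\to[0,1]$ that vanishes on a neighborhood of $\overline{V_1}$ and equals $1$ on $X\setminus L$.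

\emph{The fields.} Since $\varphi$ is real, $d\varphi=\partial\varphi+\overline{\partial\varphi}$, so $\partial\varphi\ne0$ away from the critical points. There $\mathcal F=\ker\partial\varphi\subset TX$ is a smooth subbundle of rank $n-1\ge1$. Let $u_0$ be the $g$-unit field orthogonal to $\mathcal F$ with $\partial\varphi(u_0)>0$; then $\partial\varphi(u_0)=|\partial\varphi|_g$. Cover the compact set $X\setminus V_1$ by finitely many open sets $U_i$, free of critical points, on which $\mathcal F$ has smooth $g$-unitary frames $(e_{i,b})_{b=1}^{n-1}$. Take real functions $\psi_i$ with compact support in $U_i$ and $\sum\psi_i^2>0$ on $X\setminus V_1$. On the open set $U=\{\sum\psi_i^2>0\}\supset X\setminus V_1$ put $\rho_i=\psi_i/(\sum_l\psi_l^2)^{1/2}$, so that $\sum\rho_i^2=1$. The fields $\rho_ie_{i,b}$, extended by zero and relabeled $u_1,\dots,u_N$, are smooth sections of $\mathcal F$ over $U$. On $U_i$ we have $\sum_be_{i,b}\otimes\bar e_{i,b}=g^{-1}-u_0\otimes\bar u_0$. Multiplying by $\rho_i^2$ and summing over $i$,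
\begin{equation}\label{eq:decomp}
g^{-1}=\sum_{a=0}^Nu_a\otimes\bar u_a\qquad\text{on }U.
\end{equation}

\emph{The direction.} For $\lambda\ge1$ define on $U$
\[
v_\lambda=\sum_{a=0}^Ne^{ia\lambda\varphi}u_a .
\]
The frequencies are distinct, so that every cross term oscillates. Only $u_0$ is transverse to $\mathcal F$, so that $\partial\varphi(v_\lambda)=|\partial\varphi|_g$ is nonzero and independent of $\lambda$; we will divide by it. Let $S_{ab}$ be the sesquilinear form $H(\Theta^H(u_a,\bar u_b)\,\cdot,\cdot)$ on $E$. In a frame its matrix is $R(u_a,\bar u_b)$, and $S_{ab}^*=S_{ba}$. By \eqref{eq:decomp},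
\begin{equation}\label{eq:cross}
R(v_\lambda,\bar v_\lambda)=\sum g^{j\bar k}R_{j\bar k}+W_\lambda,\qquad W_\lambda=\sum_{a\ne b}e^{i(a-b)\lambda\varphi}S_{ab}.
\end{equation}

\emph{The correction.} Set
\[
H_\lambda=H-P_\lambda,\qquad P_\lambda=\frac1{\lambda^2}\sum_{a\ne b}e^{i(a-b)\lambda\varphi}\,\Sigma_{ab},\qquad\Sigma_{ab}=\frac{\chi\,S_{ab}}{(a-b)^2|\partial\varphi|_g^2}.
\]
The support of $\chi$ is a compact subset of $U$, so each $\Sigma_{ab}$, extended by zero, is a smooth form on $E$ over $X$, independent of $\lambda$. The terms $(a,b)$ and $(b,a)$ are adjoint to each other, so $P_\lambda$ is Hermitian. It vanishes near $\overline{V_1}$, and $\|P_\lambda\|_{C^1}=O(\lambda^{-1})$. Thus $H_\lambda$ is a metric for large $\lambda$, and $H_\lambda\to H$ in $C^1$. Write $\varphi_j=\partial_j\varphi$; then $\partial_{\bar k}\varphi=\overline{\varphi_k}$. For an integer $m$,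
\[
\partial_j\partial_{\bar k}e^{im\lambda\varphi}=\big(-m^2\lambda^2\varphi_j\overline{\varphi_k}+im\lambda\,\partial_j\partial_{\bar k}\varphi\big)e^{im\lambda\varphi}.
\]
In $\partial_j\partial_{\bar k}P_\lambda$, every term in which a derivative falls on $\Sigma_{ab}$ is $O(\lambda^{-1})$. Hence \eqref{eq:perturb} gives, for the curvature matrices $R^\lambda$ of $H_\lambda$ and a tangent vector $v$ at a point of $X\setminus V_1$,
\begin{equation}\label{eq:newcurv}
R^\lambda(v,\bar v)=R(v,\bar v)-\chi\,\frac{|\partial\varphi(v)|^2}{|\partial\varphi|_g^2}\,W_\lambda+O(\lambda^{-1})|v|_g^2 ,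
\end{equation}
with a uniform constant, since finitely many charts and frames suffice.

\emph{Three regions.} Definition~\ref{def:strong} requires no continuity of the direction, so we choose it separately in each region. Let $\lambda$ be large.
\begin{itemize}
\item On $X\setminus L$ take $v=v_\lambda$. It is nonzero, and $|v_\lambda|_g$ is bounded independently of $\lambda$. Here $\chi=1$ and $|\partial\varphi(v_\lambda)|^2=|\partial\varphi|_g^2$, so \eqref{eq:cross} and \eqref{eq:newcurv} give $R^\lambda(v_\lambda,\bar v_\lambda)=\sum g^{j\bar k}R_{j\bar k}+O(\lambda^{-1})$. The first term has a uniform positive lower bound, so the sum is positive definite.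
\item On $L\setminus V_1$ the correction is only partly switched on and need not cancel $W_\lambda$. Take instead a unit vector $v\in\mathcal F$, which exists because $n\ge2$. Then $\partial\varphi(v)=0$, and \eqref{eq:newcurv} gives $R^\lambda(v,\bar v)=R(v,\bar v)+O(\lambda^{-1})$. This is positive definite, because $H$ is Griffiths positive on the compact set $L$, with a uniform lower bound for unit $v$.
\item On $V_1$ we have $H_\lambda=H$, which is Griffiths positive there, and any $v\ne0$ works.
\end{itemize}
So $H_\lambda$ is uniformly RC-positive. Both changes of the metric, in Lemma~\ref{lem:griffiths} and by $P_\lambda$, can be made arbitrarily small in $C^1$. This proves Proposition~\ref{prop:step3}. \qed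

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Propositions~\ref{prop:step1}, \ref{prop:step2} and~\ref{prop:step3}.
\end{proof}

\section{Tensor constructions and the remaining equivalences}\label{sec:rest}

\begin{lemma}\label{lem:tensor}
If $E$ is uniformly RC-positive, then so are $E^{\otimes m}$ for $m\ge1$ and every nonzero quotient bundle $Q$ of $E$.
\end{lemma}

\begin{proof}
Let $H$ be uniformly RC-positive, $x\in X$, and $v\in T_xX$ with $\Theta^H(v,\bar v)>0$. The same $v$ will work for the induced metrics. The Chern connection of $H^{\otimes m}$ is the tensor product connection, so its curvature in the direction $v$ is the sum over the $m$ factors of $1\otimes\dots\otimes\Theta^H(v,\bar v)\otimes\dots\otimes1$. Its eigenvalues are sums of $m$ eigenvalues of $\Theta^H(v,\bar v)$, hence positive.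

The dual $Q^*$ is a holomorphic subbundle of $E^*$. Let $G$ be dual to $H$, let $G'$ be its restriction to $Q^*$, and give $Q$ the metric dual to $G'$. For $0\ne\zeta\in Q^*_x$ let $s$ be a $G'$-normal section of $Q^*$ through $\zeta$. Apply \eqref{eq:hess} at $x$ to $G'$ and then to $G$, and use \eqref{eq:dual}:
\[
-G'(\Theta^{G'}(v,\bar v)\zeta,\zeta)=\partial\bar\partial G(s,s)(v,\bar v)=|D_vs|_G^2-G(\Theta^G(v,\bar v)\zeta,\zeta)>0 .
\]
By \eqref{eq:dual} for $Q$, the curvature of $Q$ in the direction $v$ is positive definite.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:functors}]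
By Theorem~\ref{thm:main}, $E$ is uniformly RC-positive. The bundles $S^kE$, $\Lambda^pE$ and $S^kE\otimes\det E$ are nonzero quotients of $E^{\otimes k}$, $E^{\otimes p}$ and $E^{\otimes(k+r)}$. Apply Lemma~\ref{lem:tensor}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Propositions~\ref{prop:a}, \ref{prop:step1}, \ref{prop:step2} and~\ref{prop:step3} give (i)$\Rightarrow$(ii)$\Rightarrow$(iv)$\Rightarrow$(iii)$\Rightarrow$(i) and the last statement of the theorem. Lemma~\ref{lem:tensor} gives (i)$\Rightarrow$(vii), since $S^kE$ is a nonzero quotient of $E^{\otimes k}$, and (vii)$\Rightarrow$(vi) is trivial.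

\emph{(vi)$\Rightarrow$(iv).} A Hermitian metric on $S^kE$ does not come from one on $E$, but it does define a Finsler metric on $E^*$. Let $H_k$ be a uniformly RC-positive metric on $S^kE$. By \eqref{eq:patchH} there is $g$ with $\operatorname{tr}_g\Theta^{H_k}>0$. Let $G_k$ be the dual metric on $(S^kE)^*$, the bundle of symmetric tensors in $(E^*)^{\otimes k}$. By \eqref{eq:dual} and compactness there is $c>0$ with $-G_k(\operatorname{tr}_g\Theta^{G_k}\omega,\omega)\ge ck|\omega|^2_{G_k}$ for all $\omega$. Since $\zeta^{\otimes k}\ne0$ for $\zeta\ne0$, the function $F(\zeta)=G_k(\zeta^{\otimes k},\zeta^{\otimes k})^{1/k}$ is a Finsler metric on $E^*$. If $s$ is holomorphic and nowhere zero, so is $\omega=s^{\otimes k}$, and \eqref{eq:log} gives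
\[
\operatorname{tr}_g\partial\bar\partial\log F(s)=\frac1k\operatorname{tr}_g\partial\bar\partial\log|\omega|^2_{G_k}\ge-\frac{G_k(\operatorname{tr}_g\Theta^{G_k}\omega,\omega)}{k|\omega|^2_{G_k}}\ge c .
\]

\emph{(iii)$\Rightarrow$(v).} For $(u_i)\ne0$ and a $g$-unitary basis $(e_a)$,
\[
\sum_a\sum_iH(\Theta^H(e_a,\bar e_a)u_i,u_i)=\sum_iH(\operatorname{tr}_g\Theta^Hu_i,u_i)>0,
\]
so some $v=e_a$ works.

\emph{(v)$\Rightarrow$(iii).} We must exchange the quantifiers ``for all $(u_i)$ there is $v$'' and ``there is $A$ for all $u$''. Von Neumann's minimax theorem states that for compact convex subsets $\mathcal D$, $\mathcal A$ of finite-dimensional real vector spaces and a bilinear function $\Phi$,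
\[
\min_{\rho\in\mathcal D}\max_{A\in\mathcal A}\Phi(\rho,A)=\max_{A\in\mathcal A}\min_{\rho\in\mathcal D}\Phi(\rho,A).
\]
Fix $x\in X$ and a metric $g_0$ on $X$. Let $\mathcal D$ be the set of $H$-self-adjoint $\rho\ge0$ on $E_x$ with $\operatorname{tr}\rho=1$. Let $\mathcal A$ be the set of positive semidefinite Hermitian tensors at $x$ whose matrix in a $g_0$-unitary basis has trace $1$. Both are compact and convex. The function $\Phi(\rho,A)=\operatorname{tr}(\rho\,\langle A,\Theta^H\rangle)$ is bilinear, and it is real because both factors are self-adjoint. By the spectral theorem each $\rho\in\mathcal D$ has the form $\rho=\sum_{i=1}^rH(\cdot,u_i)u_i$ with $(u_i)\ne0$, and then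
\[
\Phi(\rho,v\otimes\bar v)=\sum_iH(\Theta^H(v,\bar v)u_i,u_i).
\]
By (v) this is positive for some $v$, which is nonzero and may be scaled to $g_0$-length one. So the continuous function $\rho\mapsto\max_A\Phi(\rho,A)$ is positive on $\mathcal D$, and its minimum is positive. The minimax theorem gives $A_x\in\mathcal A$ with $\Phi(\rho,A_x)>0$ for all $\rho\in\mathcal D$. Taking $\rho=H(\cdot,u)u$ with $u$ a unit vector shows $\langle A_x,\Theta^H\rangle>0$. Now \eqref{eq:patchH} gives (iii).
\end{proof}

The $r$ copies of $E$ in (v) are needed to reach all of the convex set $\mathcal D$, and not only its rank-one elements. For a fixed metric they cannot be dropped from this argument: in Example~\ref{ex:thresholds} with $\frac12\le t<1$ the metric is RC-positive at the origin, but no semidefinite $A$ has $\langle A,\Theta^H\rangle>0$ there.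

\section{Long-time existence of the flow}\label{sec:flow}

We prove Proposition~\ref{prop:longtime}. By \eqref{eq:matrix}, in a holomorphic frame the equation \eqref{eq:flow} reads
\begin{equation}\label{eq:flowlocal}
\partial_\tau G=\Delta_gG-N(G,dG),\qquad N(G,dG)=\sum g^{j\bar k}(\partial_jG)G^{-1}(\partial_{\bar k}G),
\end{equation}
with $\Delta_g$ acting on each matrix entry. We use three textbook facts. In them $\mathcal L=\sum a^{pq}(x)\partial_p\partial_q$ is an operator in real coordinates with $(a^{pq})$ positive definite, and $B'\subset B$ are concentric balls in $\mathbb R^{2n}$, $B'$ strictly smaller.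
\begin{itemize}
\item[(P1)] \emph{Short-time existence.} Consider an evolution equation for sections of a real vector bundle over a compact manifold that has the local form $\partial_\tau u=\mathcal Lu+N(x,u,du)$, with $\mathcal L$ acting componentwise and with smooth $a^{pq}$ and $N$, where $u$ ranges over an open subset of the bundle. For smooth initial data there is a smooth solution on some $[0,\epsilon)$, and smooth solutions are unique.
\item[(P2)] \emph{Elliptic estimate.} For $2n<p<\infty$ and $\alpha=1-2n/p$ we have $\|u\|_{C^{1,\alpha}(B')}\le C\|u\|_{W^{2,p}(B')}\le C'(\|\mathcal Lu\|_{L^p(B)}+\|u\|_{L^p(B)})$. The constants depend only on $p$, the radii, the ellipticity bounds and the modulus of continuity of the $a^{pq}$.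
\item[(P3)] \emph{Parabolic Schauder estimate.} Let $C^{\alpha,\alpha/2}$ denote bounded functions that are $\alpha$-H\"older in $x$ and $\frac\alpha2$-H\"older in $\tau$. If $a^{pq}\in C^\alpha(\overline B)$ and $\tau_1<\tau_2<T'\le T$, then the $C^{\alpha,\alpha/2}$-norms on $B'\times[\tau_2,T']$ of $u$ and of its first and second space derivatives are at most $C(\|(\partial_\tau-\mathcal L)u\|_{C^{\alpha,\alpha/2}}+\sup|u|)$, the norms on the right taken on $B\times[\tau_1,T']$, with $C$ independent of $T'$.
\end{itemize}
Equation \eqref{eq:flow} is of type (P1) on the real bundle of Hermitian forms on $E^*$, with the open set of positive definite forms. So there is a unique smooth solution on a maximal interval $[0,T)$. Suppose $T<\infty$. We bound successively $\partial_\tau G$, $dG$ and all higher derivatives, and extend the solution past $T$.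

\subsection{The bound on $K$}

Write $K=K_{G(\tau)}$. Represent sections by row vectors and endomorphisms by matrices acting on the right. Then $D_js=\partial_js+s\theta_j$ with $\theta_j=(\partial_jG)G^{-1}$, the curvature matrices are $\Theta_{j\bar k}=-\partial_{\bar k}\theta_j$, and the flow is $\partial_\tau G=-KG$. The induced covariant derivative of $K$, defined by $(\nabla_jK)s=D_j(Ks)-KD_js$, has the matrix $\nabla_jK=\partial_jK+K\theta_j-\theta_jK$. We compute
\[
\partial_\tau\theta_j=-\partial_j(KG)G^{-1}+(\partial_jG)G^{-1}K=-\partial_jK-K\theta_j+\theta_jK=-\nabla_jK .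
\]
Since $g$ does not depend on $\tau$, it follows that $\partial_\tau K=\sum g^{j\bar k}\partial_{\bar k}\nabla_jK$. The commutator term does not contribute to $\operatorname{tr}(K\nabla_jK)$, so $\partial_j\operatorname{tr}K^2=2\operatorname{tr}(K\nabla_jK)$ and
\[
\Delta_g\operatorname{tr}K^2=2\sum g^{j\bar k}\operatorname{tr}(\partial_{\bar k}K\,\nabla_jK)+2\operatorname{tr}(K\,\partial_\tau K)=2\sum g^{j\bar k}\operatorname{tr}(\partial_{\bar k}K\,\nabla_jK)+\partial_\tau\operatorname{tr}K^2 .
\]
Apply $\partial_{\bar j}$ to $G(Ks,s')=G(s,Ks')$ with $s,s'$ holomorphic. This gives $G((\partial_{\bar j}K)s,s')+G(s,KD_js')=G(s,D_j(Ks'))$, so $\nabla_jK$ is the $G$-adjoint $(\partial_{\bar j}K)^*$. With $B_a=\sum_k\overline{(e_a)_k}\,\partial_{\bar k}K$ for a $g$-unitary basis $(e_a)$,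
\[
(\partial_\tau-\Delta_g)\operatorname{tr}K^2=-2\sum_a\operatorname{tr}(B_aB_a^*)\le0 .
\]
For $\delta>0$ and $T'<T$, the function $\operatorname{tr}K^2-\delta\tau$ cannot attain its maximum over $X\times[0,T']$ at a positive time: there $\partial_\tau\operatorname{tr}K^2\ge\delta$ and $\Delta_g\operatorname{tr}K^2\le0$. Hence $\operatorname{tr}K^2\le C^2:=\max_X\operatorname{tr}K_{G_0}^2$ on $[0,T)$. As $\operatorname{tr}K^2$ is the sum of the squares of the real eigenvalues of $K$, we get $|G(K\xi,\eta)|\le C|\xi|_G|\eta|_G$, and so $|\partial_\tau\log G(\zeta,\zeta)|\le C$. Three consequences follow. First, $e^{-CT}G_0\le G(\tau)\le e^{CT}G_0$. Second, $\partial_\tau G$ is bounded with respect to $G_0$, so $G$ is uniformly Lipschitz in $\tau$. Third, $G(\tau)$ converges uniformly as $\tau\to T$ to a continuous positive definite form $G(T)$.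

\subsection{The gradient bound}

At each time $G$ satisfies the elliptic system $\Delta_gG=N(G,dG)-KG$, with $KG$ bounded. The term $N$ is quadratic in $dG$ and scales like $\Delta_gG$, so (P2) does not bound $dG$ directly. We rescale, and use the continuity of $G(T)$ to exclude concentration of the gradient.

Choose finitely many charts with holomorphic frames on coordinate balls $B_\nu(3)$ of radius $3$, such that the concentric balls $B_\nu(1)$ cover $X$. Let $G_\nu$ be the matrix of $G$ in the $\nu$-th frame and $m(\tau)=\max_\nu\max_{\overline{B_\nu(1)}}|dG_\nu(\tau)|$. On the compact sets $\overline{B_\nu(2)}\cap\overline{B_\mu(1)}$ we have $G_\nu=\gamma G_\mu\gamma^*$, where the transition matrix $\gamma$, its derivatives and the Jacobian of the coordinate change are bounded. Since $G_\mu$ is bounded and the $B_\mu(1)$ cover $X$,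
\begin{equation}\label{eq:overlap}
|dG_\nu(\tau)|\le C(m(\tau)+1)\qquad\text{on }\overline{B_\nu(2)}.
\end{equation}
Suppose $m$ is unbounded on $[0,T)$. It is bounded on each $[0,T']$ with $T'<T$, so there are $\tau_i\to T$ with $1\le m_i=m(\tau_i)\to\infty$. After passing to a subsequence, $m_i$ is attained at points $x_i\to x_\infty$ of one fixed $\overline{B_\nu(1)}$. Put $\tilde G_i(Z)=G_\nu(\tau_i)(x_i+Z/m_i)$ for $|Z|\le1$. Then $\tilde G_i$ and $\tilde G_i^{-1}$ are bounded, $|d\tilde G_i|\le2C$ by \eqref{eq:overlap}, and $|d\tilde G_i(0)|=1$. With $g_i^{j\bar k}(Z)=g^{j\bar k}(x_i+Z/m_i)$ and derivatives in $Z$,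
\[
\sum g_i^{j\bar k}\partial_j\partial_{\bar k}\tilde G_i=\sum g_i^{j\bar k}(\partial_j\tilde G_i)\tilde G_i^{-1}(\partial_{\bar k}\tilde G_i)-m_i^{-2}(KG_\nu)(\tau_i,x_i+Z/m_i).
\]
The right side is bounded, and the coefficients $g_i^{j\bar k}$ are uniformly elliptic and uniformly Lipschitz. By (P2), $\tilde G_i$ is bounded in $C^{1,\alpha}$ on $|Z|\le\frac12$, and by the Arzel\`a--Ascoli theorem a subsequence converges in $C^1$ there. The limit has $|d\tilde G_\infty(0)|=1$. On the other hand,
\[
|\tilde G_i(Z)-G_\nu(T)(x_\infty)|\le\sup_{\overline{B_\nu(2)}}|G_\nu(\tau_i)-G_\nu(T)|+|G_\nu(T)(x_i+Z/m_i)-G_\nu(T)(x_\infty)|\to0,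
\]
so the limit is constant. This contradiction shows that $m$ is bounded on $[0,T)$.

\subsection{Higher derivatives and extension}

Work in one chart and drop the index $\nu$. By \eqref{eq:overlap}, $dG$ and hence $\Delta_gG=N-KG$ are bounded on $B(2)\times[0,T)$. By (P2), $G(\tau)$ is bounded in $C^{1,\alpha}(B(\frac74))$ uniformly in $\tau$. To apply (P3) we also need $dG$ to be H\"older in time. Let $w=G(\tau)-G(\tau')$, so that $\sup|w|\le C|\tau-\tau'|$ and $dw$ is uniformly $\alpha$-H\"older. For $x\in B(\frac32)$, a real unit vector $e$ and $0<\epsilon\le\frac14$, Taylor's formula gives $|w(x+\epsilon e)-w(x)-\epsilon\,\partial_ew(x)|\le C\epsilon^{1+\alpha}$, hence $|\partial_ew(x)|\le C(|\tau-\tau'|/\epsilon+\epsilon^\alpha)$. Choosing $\epsilon=|\tau-\tau'|^{1/(1+\alpha)}$ when this is at most $\frac14$, and using the bound on $dG$ otherwise, we obtain $|dG(x,\tau)-dG(x,\tau')|\le C|\tau-\tau'|^{\alpha/(1+\alpha)}$. Since $\alpha/(1+\alpha)\ge\alpha/2$, the functions $G$, $G^{-1}$ and $dG$ are bounded in $C^{\alpha,\alpha/2}$ on $B(\frac32)\times[0,T)$.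

Fix radii $\frac32=r_1>r_2>\dots>1$ and times $0=t_1<t_2<\dots<T/2$. We show by induction on $l$ that the space derivatives of $G$ of order at most $l$ are bounded in $C^{\alpha,\alpha/2}$ on $B(r_l)\times[t_l,T)$. The case $l=1$ was just proved. Apply a space derivative $\partial^\beta$ of order $l-1$ to \eqref{eq:flowlocal}:
\[
(\partial_\tau-\Delta_g)\partial^\beta G=\big(\partial^\beta\Delta_g-\Delta_g\partial^\beta\big)G-\partial^\beta N .
\]
The commutator is a differential operator of order at most $l$ with smooth coefficients, and $\partial^\beta N$ is a polynomial in $G^{-1}$ and derivatives of $G$ of order at most $l$, with smooth coefficients. So the right side is bounded in $C^{\alpha,\alpha/2}$ on $B(r_l)\times[t_l,T)$, and (P3), applied with $T'\uparrow T$, gives the claim for $l+1$. Differentiating \eqref{eq:flowlocal} in $\tau$ expresses every mixed space-time derivative of $G$ through space derivatives. Thus all derivatives of $G$ are bounded on $X\times[T/2,T)$, and $G$ extends smoothly to $X\times[0,T]$ with $G(T)$ a smooth metric.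

By (P1) there is a smooth solution on $[T,T+\epsilon)$ starting from $G(T)$. At $\tau=T$ all time derivatives of both pieces are given, through \eqref{eq:flowlocal}, by the same expressions in the space derivatives of $G(T)$. So the pieces form a smooth solution on $[0,T+\epsilon)$, which contradicts the maximality of $T$. Hence $T=\infty$, and Proposition~\ref{prop:longtime} is proved. \qed

\begin{thebibliography}{9}
\bibitem{Wu} Kuang-Ru Wu, \emph{Uniform weak RC-positivity and rational connectedness}, arXiv:2604.05981 (2026).
\end{thebibliography}
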